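# Running time of the $K_5$-bootstrap process: quadratic growth

## 1. Quadratically many rounds for $K_6$

Fix a complete graph $K_r$ and start from a graph $H$ on $n$ vertices. In each round add, all at once, every missing edge whose addition completes a new copy of $K_r$. How many rounds can pass before nothing changes, if $H$ is chosen to make the process as slow as possible? Each round that changes something adds an edge, so there are at most $\binom n2$ of them. We ask whether, for $K_5$, a constant proportion of $n^2$ rounds can occur.

**Definition (process and running time).** For a set $V$ let $V^{(2)}$ be the set of its 2-element subsets. For graphs $F,H$ let $c(F,H)$ be the number of copies of $F$ in $H$, that is, of subgraphs of $H$ isomorphic to $F$. The $F$-process starting with $H$ is the sequence $H_0=H,H_1,H_2,\dots$ of graphs on $V(H)$ with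
$$E(H_{i+1})=E(H_i)\cup\{e\in V(H)^{(2)}: c(F,H_i\cup e)>c(F,H_i)\},$$
where $H_i\cup e$ is $H_i$ with the edge $e$ added. The running time is $\tau_F(H)=\min\{t\ge 0: H_t=H_{t+1}\}$, and $M_F(n)$ is the maximum of $\tau_F(H)$ over all graphs $H$ on $n$ vertices.

For $F=K_r$ the rule reads: a non-edge $e$ of $H_i$ is added in round $i+1$ exactly when some $r$-set $S\supseteq e$ has all its pairs except $e$ in $H_i$.

**Example ($K_5$ on five and six vertices).** On five vertices something happens only if exactly one edge is missing, and then the graph becomes complete; so $M_{K_5}(5)=1$. On six vertices, let $C$ be the graph of missing edges. A missing edge $e$ is added exactly when there is a vertex $v$ such that $e$ is the only edge of $C-v$. If round 1 does anything, then for some $v$ all missing edges except one do not avoid $v$, so after round 1 the missing edges form a star at $v$. A star with at least three edges is stuck: deleting its center leaves no edge, and deleting any other vertex leaves at least two. A star with one or two edges disappears in the next round: delete a vertex off the edge, respectively either leaf. So $M_{K_5}(6)\le 2$.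 The missing edges $vc,vd,ab$ on $\{v,a,b,c,d,f\}$ give exactly 2: only $v$ can be deleted to leave one edge, so $ab$ comes first, and then $vc,vd$ come together.

The problem is posed in Weichan Liu, Xiangxiang Nie, Simón Piga, Bjarne Schülke, "Upper bounds on the running time of bootstrap percolation", arXiv:2604.22630 (2026). Known results are that $M_{K_4}(n)=n-3$ for all $n\ge3$, that $M_{K_r}(n)=\Omega(n^2)$ for all $r\ge 6$, and that for every $\varepsilon>0$ the function $M_{K_5}(n)$ is asymptotically larger than $n^{2-\varepsilon}$; whether $M_{K_5}(n)$ is quadratic is stated there as an open problem. We begin with $r=6$, where a short construction works, and then see what changes when one vertex is taken away.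

The tool for both cases turns running time into distance in an auxiliary graph.

**Lemma 1 (switches).** Let $r\ge3$, let $G$ be a graph, and let certain $r$-cliques of $G$ be called blocks. Suppose that
$$\text{every } r\text{-set of vertices spanning at least } \tbinom r2-1 \text{ edges of } G \text{ is the vertex set of a block.}\tag{1}$$
Let certain edges of $G$ be called switches, such that every block contains exactly two of them. Let $\Lambda$ be the graph whose vertices are the switches, two being joined if they lie in a common block. Fix a switch $e_0$ and let $H$ be $G$ with all switches except $e_0$ removed. Then, for every $i\ge0$, the edges of $H_i$ in the $K_r$-process are the non-switch edges of $G$ and the switches at distance at most $i$ from $e_0$ in $\Lambda$. Hence $\tau_{K_r}(H)\ge \mathrm{dist}_\Lambda(e_0,e)$ for every switch $e$ in the component of $e_0$.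

*Proof.* Induction on $i$; for $i=0$ this is the definition of $H$. Assume it for $i$, and let $e$ be added in round $i+1$, because of an $r$-set $S$. All pairs of $S$ except $e$ are edges of $H_i\subseteq G$, so by (1) $S$ is a block. Thus $e\in E(G)$, and since $e\notin H_i$ it is a switch. The other switch of the block is in $H_i$, so it has distance at most $i$ from $e_0$, and $e$ has distance at most $i+1$. Conversely, let $e$ be a switch at distance $i+1$. It shares a block with a switch $e'$ at distance $i$. All edges of this block other than $e$ are non-switch edges or $e'$, so they are in $H_i$, and $e$ is added in round $i+1$. Finally, if $e$ has distance $D\ge1$ then $e\in E(H_D)\setminus E(H_{D-1})$, so the process has not stopped by time $D-1$, and $\tau_{K_r}(H)\ge D$. $\square$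

So we need few vertices, property (1), and a $\Lambda$ of large diameter.

**Proposition 2.** For every $M\ge2$ we have $M_{K_6}(16M+8)\ge 2M(M+1)$. Consequently $M_{K_6}(n)=\Omega(n^2)$.

*Proof.* Stages are $t\in\{1,2,3,4\}$, taken cyclically, and $[t{=}4]$ is $1$ if $t=4$ and $0$ otherwise. For each stage take vertices $x^t_i,u^t_i$ with $i\in\mathbb Z_M$ and $y^t_j,v^t_j$ with $j\in\mathbb Z_{M+1}$, forming parts $X_t,U_t,Y_t,V_t$. This is $4(2M+2(M+1))=16M+8$ vertices. The blocks are
$$B_t(i,j)=\{x^t_i,\ x^{t+1}_{i+[t=4]},\ u^t_i,\quad y^t_j,\ y^{t+1}_{j+[t=4]},\ v^t_j\},$$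
and $G$ is the union of the complete graphs on the blocks. All parts are independent. Call the vertices of $X_t\cup Y_t$ the stage-$t$ vertices. Vertices of $U_t\cup V_t$ are adjacent only to stages $t,t+1$ and to each other; opposite stages are non-adjacent.

**Step 1: localize.** Let $P_t=X_t\cup Y_t\cup X_{t+1}\cup Y_{t+1}\cup U_t\cup V_t$, and let $S$ be a 6-set with at most one non-adjacent pair. We show $S\subseteq P_t$ for some $t$. Suppose first that $S$ contains $g\in U_t\cup V_t$ and $h\notin P_t$. Then $gh$ is the non-adjacent pair, and the other four vertices are neighbors of $g$ and pairwise adjacent, so they lie in four different parts of $P_t$ other than the part of $g$. At most one of them is in $U_t\cup V_t$, so at least three are in different parts among $X_t,Y_t,X_{t+1},Y_{t+1}$, and both stages $t,t+1$ occur. Now $h$ is adjacent to vertices of both stages. If $h$ has stage $m\notin\{t,t+1\}$, then $m=t-1$ and $m=t+2$, impossible modulo 4. If $h\in U_m\cup V_m$, then $m\in\{t-1,t\}\cap\{t,t+1\}=\{t\}$, so $h\in P_t$, a contradiction. Suppose next that $S$ has no vertex in any $U_t,V_t$. If it is not contained in two consecutive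 stages, it meets two opposite stages, in one vertex each, and this is the only non-adjacent pair. The other four vertices lie in the other two stages, which are also opposite, so all in one stage. That stage has two independent parts, so four vertices in it give at least two non-adjacent pairs, a contradiction.

**Step 2: identify the block.** Let $S\subseteq P_t$. Give $x^t_i,u^t_i,x^{t+1}_{i+[t=4]}$ the label $i$. On $X_t\cup X_{t+1}\cup U_t$ two vertices are adjacent exactly when they are in different parts and have equal labels, so this graph is a disjoint union of triangles, one for each $i$. The same holds on $Y_t\cup Y_{t+1}\cup V_t$ with labels $j$, and every vertex of the first side is adjacent to every vertex of the second. If $S$ had four or more vertices on one side, then, since the cliques there have size at most 3, there would be at least three non-adjacent pairs. So $S$ has three vertices on each side. Three vertices not in one triangle have at least two non-adjacent pairs. So $S$ is the union of the triangle of some $i$ and that of some $j$, which is $B_t(i,j)$. This is (1) for $r=6$.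

**Step 3: switches.** The switches are the edges $x^t_iy^t_j$, indexed by states $(t,i,j)$. The block $B_t(i,j)$ contains exactly two of them, with states $(t,i,j)$ and $\Phi(t,i,j)=(t+1,i+[t{=}4],j+[t{=}4])$. Four applications of $\Phi$ add $(1,1)$ to $(i,j)\in\mathbb Z_M\times\mathbb Z_{M+1}$, and since $\gcd(M,M+1)=1$ this runs through all $M(M+1)$ pairs. (For $M=2$ the pairs are $(0,0),(1,1),(0,2),(1,0),(0,1),(1,2)$.) So $\Lambda$ is one cycle of length $4M(M+1)$, and Lemma 1 gives $\tau_{K_6}(H)\ge 2M(M+1)$.

For general $n$ take $M=\lfloor (n-8)/16\rfloor$ and add isolated vertices. An isolated vertex stays isolated, since a new edge at $v$ needs $r-2\ge1$ edges already present at $v$. $\square$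

In this block each of the two labels $i$ and $j$ is carried by three vertices, so a vertex with a wrong label misses two edges, one more than (1) tolerates. What happens with only five vertices?

## 2. One vertex fewer

Here is what we shall prove.

**Theorem 3.** $M_{K_5}(n)=\Omega(n^2)$, so $M_{K_5}(n)=\Theta(n^2)$: it is quadratic. More precisely, $M_{K_5}(n)\ge\left(\frac1{16}-o(1)\right)n^2$.

**Theorem 4.** For every fixed $r\ge5$,
$$\frac1{16}\le\liminf_{n\to\infty}\frac{M_{K_r}(n)}{n^2}\le\limsup_{n\to\infty}\frac{M_{K_r}(n)}{n^2}\le\frac{r-3}{2(r-2)}.$$
In particular $\left(\frac1{16}-o(1)\right)n^2\le M_{K_5}(n)\le\left(\frac13+o(1)\right)n^2$.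

No sharpness of the constants is claimed. The upper bound is short (Section 9); the lower bound for $K_5$ takes most of the work.

The first thing to try is the $K_6$ block with $u$ and $v$ merged into one vertex $z$, that is, blocks $\{x_i,y_j,x'_i,y'_j,z\}$ where primes denote the next stage. If $z$ carries no label, then for $j\ne j'$ the set $\{x_i,y_j,x'_i,y'_{j'},z\}$ misses only the pair $y_jy'_{j'}$. It spans nine edges and is not a block, so (1) is false. If $z$ carries both labels, $z=z_{ij}$, there are $4M(M+1)$ vertices $z_{ij}$ and only $4M(M+1)$ switches. Distances in $\Lambda$ are smaller than the number of switches, so Lemma 1 gives fewer than $n$ rounds. The single extra vertex must therefore check everything while knowing little.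

A second attempt uses a checksum. Put four labels in a square array
$$\begin{pmatrix}p&q\\ r&s\end{pmatrix},$$
let $x=(p,q)$ and $y=(r,s)$ be its rows and $x'=(p,r)$ and $y'=(q,s)$ its columns, and let $z$ carry $c=p+q+r+s$. Each row meets each column in one entry, so each of the four pairs row–column checks one label. If one such pair is missing, one label is unchecked, and the checksum recovers it. With $L$ possible labels (in a group, say) there are about $L^2$ vertices $x$, about $L^4$ switches $xy$, and only $L$ vertices $z$. The count is excellent.

It fails for a reason worth isolating. Take labels in $\mathbb Z_m$ and all quadruples allowed. Then $x=(p,q)$ is adjacent to every $c$, because $r,s$ can be chosen to make the sum $c$; likewise for $y,x',y'$. So for $s\ne s'$ and any $c$ the set $x=(p,q),\ y=(r,s),\ x'=(p,r),\ y'=(q,s'),\ z=c$ misses only $yy'$, and (1) is false again. Edges record relations between two vertices, while the checksum is a relation among $x$, $y$ and $z$ jointly. We need labels for which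
$$x,y,z\ \text{pairwise adjacent}\quad\Longrightarrow\quad c=p+q+r+s .\tag{2}$$

## 3. Pairwise inner products determine a sum

Suppose $p,q,r,s$ are pairwise orthogonal vectors with $|p|^2=|q|^2=|r|^2=|s|^2=\lambda$, and that $c$ satisfies $|c|^2\le4\lambda$ and $\langle c,p\rangle,\langle c,q\rangle,\langle c,r\rangle,\langle c,s\rangle\ge\lambda$. Then
$$|c-(p+q+r+s)|^2=|c|^2-2\langle c,p+q+r+s\rangle+|p+q+r+s|^2\le4\lambda-8\lambda+4\lambda=0 ,$$
so $c$ is the sum. Every hypothesis here is visible on an edge: the ones about $c,p,q$ on $xz$, those about $c,r,s$ on $yz$, those about $p,q,r,s$ on $xy$. This is (2) in an ideal situation. For instance, with $\lambda=4$, the vectors $(1,1,1,1)$, $(1,-1,1,-1)$, $(1,1,-1,-1)$, $(1,-1,-1,1)$ have sum $(4,0,0,0)$, and no other $c$ with $|c|^2\le16$ has inner product at least $4$ with each.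

We want almost all quadruples of labels to be usable, and almost all quadruples of random integer vectors in high dimension $d$ are only approximately orthogonal. The computation then gives a small error, $|v|^2\le\rho d$ for the integer vector $v=c-p-q-r-s$. Such a $v$ has at most $\rho d$ nonzero entries, so there are few candidates for it. An additive hash $\theta$ that kills none of them finishes the job, provided that $z$ also carries the hashes of the four labels, since then $\theta(v)=0$ forces $v=0$. The hashes take exponentially few values compared with the number of labels, so $z$ still knows little.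

One more thing is needed. Passing to the next stage transposes the array, and transposing twice does nothing, so a quadruple by itself returns after a few steps. We add the counters $i\in\mathbb Z_M$ and $j\in\mathbb Z_{M+1}$ from Section 1. A stage then has about $2L^2M$ row vertices, and about $L^4M^2$ switches. The vertices $z$ carry $c,i,j$ and the hashes, about $L\cdot M^2$ times an exponential factor, which is negligible if $M\le L^{0.8}$ and the base of $L$ is large. Finally, the switches will form not one long cycle but about $L^4$ cycles, which must be cut and joined; that step will need $M\ge L^{0.7}$.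

## 4. Typical quadruples and a hash

Let $a=2^{19}$, $b=2a+1$, and $A=\{-a,\dots,a\}$, a complete residue system modulo $b$. Let $\mu=\frac{a(a+1)}3$; it is the mean of $\alpha^2$ for uniform $\alpha\in A$, because $\frac{2}{2a+1}\cdot\frac{a(a+1)(2a+1)}6=\mu$. Fix a prime $P>16a$. Let $\mathcal H(\rho)=-\rho\log_2\rho-(1-\rho)\log_2(1-\rho)$ and fix $\rho\in(0,\frac12)$ with $\mathcal H(\rho)+\rho\log_2(16a)\le\frac14$; this is possible since the left side tends to $0$ as $\rho\to0$. Put $\varepsilon=\rho/64$. All of these are absolute constants.

Let $d$ be a large integer, $L=b^d$, and let $M$ be any integer with $L^{0.7}\le M\le L^{0.8}$. Let $d'$ satisfy $b^{d'}\le M<b^{d'+1}$, so $d'\le d$. Let $\kappa$ be the least integer with $P^\kappa>2^{d/4}$. Then $P^{\kappa-1}\le2^{d/4}$, so $P^{4\kappa}\le P^4 2^d$.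

**Lemma 5 (hash).** There is an additive map $\theta:\mathbb Z^d\to\mathbb F_P^\kappa$ with
$$\theta(v)\ne0\ \text{ for all } v\in\mathbb Z^d\setminus\{0\}\text{ with all }|v_u|\le8a\text{ and }|v|^2\le\rho d.\tag{3}$$

*Proof.* We count the vectors $v$ and use the union bound. A nonzero integer entry contributes at least 1 to $|v|^2$, so $v$ has at most $\rho d$ nonzero entries, each with at most $16a$ values. The number of such $v$ is at most $\sum_{k\le\rho d}\binom dk(16a)^{k}\le 2^{\mathcal H(\rho)d}(16a)^{\rho d}\le2^{d/4}<P^\kappa$. Here we used $\sum_{k\le\rho d}\binom dk\le2^{\mathcal H(\rho)d}$, which holds because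
$$1\ge\sum_{k\le\rho d}\binom dk\rho^k(1-\rho)^{d-k}\ge\sum_{k\le\rho d}\binom dk\rho^{\rho d}(1-\rho)^{(1-\rho)d},$$
the last step since $\rho/(1-\rho)\le1$. Each such $v$ is nonzero modulo $P$, because its entries are smaller than $P$ in absolute value. Multiply by a uniformly random $\kappa\times d$ matrix over $\mathbb F_P$: each row gives a uniform element of $\mathbb F_P$, independently, so $v$ is sent to $0$ with probability $P^{-\kappa}$. The expected number of killed $v$ is less than $1$, so some matrix kills none. $\square$

**Definition (typical quadruples).** Let $T$ be the set of $w=(w_1,w_2,w_3,w_4)\in(A^d)^4$ with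
$$\big||w_e|^2-\mu d\big|\le\varepsilon d\ \text{ for all } e,\qquad |\langle w_e,w_f\rangle|\le\varepsilon d\ \text{ for all } e\ne f.$$
Write $\Sigma w=w_1+w_2+w_3+w_4$ and $\varphi(w)=(w_1,w_3,w_2,w_4)$.

The set $T$ is invariant under permuting the four entries, so $\varphi$ maps $T$ to itself; $\varphi$ transposes the array of Section 2. Also $\varphi^2=\mathrm{id}$ and $\Sigma\varphi(w)=\Sigma w$.

**Lemma 6.** $|T|=(1-o(1))L^4$ as $d\to\infty$.

*Proof.* For uniform $w$, each of the ten quantities in the definition is a sum of $d$ independent identically distributed variables, $\alpha^2$ (mean $\mu$) or $\alpha\beta$ (mean $0$) with $\alpha,\beta$ uniform in $A$ and independent. Their variances are at most $a^4$. By Chebyshev's inequality each condition fails with probability at most $a^4d/(\varepsilon d)^2$, so $|T|\ge(1-10a^4/(\varepsilon^2d))L^4$. $\square$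

## 5. The main graph and its near-cliques

Stages are again $t\in\{1,2,3,4\}$, cyclically.

**Definition (main graph $G_0$).** The vertex parts are

* $X_t$: all $(p,q,i)$ with $p,q\in A^d$, $i\in\mathbb Z_M$;
* $Y_t$: all $(r,s,j)$ with $r,s\in A^d$, $j\in\mathbb Z_{M+1}$;
* $Z_t$: all $z(w,i,j):=(\Sigma w,i,j,\theta(w_1),\theta(w_2),\theta(w_3),\theta(w_4))$ with $w\in T$, $i\in\mathbb Z_M$, $j\in\mathbb Z_{M+1}$.

For $w\in T$, $i\in\mathbb Z_M$, $j\in\mathbb Z_{M+1}$ the block $B_t(w,i,j)$ consists of
$$x=(w_1,w_2,i)\in X_t,\quad y=(w_3,w_4,j)\in Y_t,$$
$$x'=(w_1,w_3,i+[t{=}4])\in X_{t+1},\quad y'=(w_2,w_4,j+[t{=}4])\in Y_{t+1},$$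
and $z(w,i,j)\in Z_t$. The graph $G_0$ is the union of the complete graphs on all blocks.

An element of $Z_t$ is the displayed tuple; different $w$ may give the same vertex. The vertices of $X_m\cup Y_m$ are said to have stage $m$. Fix $t$ and write
$$x=(p,q,i)\in X_t,\ y=(r,s,j)\in Y_t,\ x'=(p',r',i')\in X_{t+1},\ y'=(q',s',j')\in Y_{t+1},\ z=(c,k,l,\alpha,\beta,\gamma,\delta)\in Z_t .$$
Reading off the blocks, adjacency implies the following.

* If $x\sim y$ then $(p,q,r,s)\in T$; if $x'\sim y'$ then $(p',q',r',s')\in T$. (An edge inside a stage may come from a block of that stage or of the previous one; both give this, by the symmetry of $T$.)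
* If $x\sim x'$ then $p'=p$ and $i'=i+[t{=}4]$. If $x\sim y'$ then $q'=q$. If $y\sim x'$ then $r'=r$. If $y\sim y'$ then $s'=s$ and $j'=j+[t{=}4]$. (These edges come only from blocks $B_t$.)
* If $x\sim z$ then $k=i$, $\alpha=\theta(p)$, $\beta=\theta(q)$. If $y\sim z$ then $l=j$, $\gamma=\theta(r)$, $\delta=\theta(s)$. If $x'\sim z$ then $k=i'-[t{=}4]$, $\alpha=\theta(p')$, $\gamma=\theta(r')$. If $y'\sim z$ then $l=j'-[t{=}4]$, $\beta=\theta(q')$, $\delta=\theta(s')$.

**Lemma 7 (checksum).** If $x,y,z$ are pairwise adjacent then $z=z((p,q,r,s),i,j)$; in particular $c=p+q+r+s$. If $x',y',z$ are pairwise adjacent then $z=z((p',q',r',s'),i'-[t{=}4],j'-[t{=}4])$; in particular $c=p'+q'+r'+s'$.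

*Proof.* This establishes (2). We prove the first statement. All components of $z$ other than $c$ are given by the adjacencies, and $(p,q,r,s)\in T$; it remains to find $c$.

**Step 1: inner products.** Since $z\in Z_t$, $c=\Sigma w$ for some $w\in T$, so with four squares and six pairs $|c|^2\le4(\mu+\varepsilon)d+12\varepsilon d=(4\mu+16\varepsilon)d$. Since $x\sim z$, there is a quadruple $w^\circ\in T$ with $w^\circ_1=p$, $w^\circ_2=q$, $\Sigma w^\circ=c$. Hence
$$\langle c,p\rangle=|p|^2+\sum_{f\ne1}\langle w_f^\circ,p\rangle\ge(\mu-\varepsilon)d-3\varepsilon d=(\mu-4\varepsilon)d,$$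
and likewise $\langle c,q\rangle\ge(\mu-4\varepsilon)d$. From $y\sim z$ (possibly with another quadruple of $T$) we get the same bound for $\langle c,r\rangle$ and $\langle c,s\rangle$. Since $x\sim y$, $(p,q,r,s)\in T$, so $|p+q+r+s|^2\le(4\mu+16\varepsilon)d$.

**Step 2: the error is small, hence zero.** Put $v=c-p-q-r-s$. Then
$$|v|^2\le(4\mu+16\varepsilon)d-8(\mu-4\varepsilon)d+(4\mu+16\varepsilon)d=64\varepsilon d=\rho d,$$
and the entries of $v$ are at most $8a$ in absolute value, as those of $c$ and of $p+q+r+s$ are at most $4a$. As $z=z(w,\cdot,\cdot)$ for some $w$ and $\theta$ is additive, $\theta(c)=\alpha+\beta+\gamma+\delta=\theta(p)+\theta(q)+\theta(r)+\theta(s)$, so $\theta(v)=0$. By (3), $v=0$.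

For the second statement the quadruple is $(p',q',r',s')\in T$ by $x'\sim y'$. The edge $x'z$ gives a quadruple of $T$ with sum $c$, first entry $p'$ and third entry $r'$; the edge $y'z$ gives one with second entry $q'$ and fourth entry $s'$. The components $k,l,\alpha,\beta,\gamma,\delta$ are given by the third adjacency rule, and both steps then apply word for word. $\square$

**Lemma 8.** Every 5-set $S$ spanning at least 9 edges of $G_0$ is the vertex set of a block.

*Proof.* All parts are independent. A vertex of stage $m$ is adjacent only to vertices of stages $m-1,m,m+1$ and of $Z_{m-1},Z_m$; a vertex of $Z_t$ is adjacent only to vertices of stages $t,t+1$. Put $P_t=X_t\cup Y_t\cup X_{t+1}\cup Y_{t+1}\cup Z_t$. The set $S$ has at most one non-adjacent pair.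

**Step 1: localize, $S\subseteq P_t$ for some $t$.** Suppose $z\in S\cap Z_t$ and $h\in S\setminus P_t$. Then $hz$ is the unique non-adjacent pair. The other three vertices are adjacent to $z$ and pairwise adjacent, hence lie in three different parts among $X_t,Y_t,X_{t+1},Y_{t+1}$, and both stages $t,t+1$ occur. Now $h$ is adjacent to vertices of both stages. If $h$ has stage $m\notin\{t,t+1\}$, this forces $m=t-1$ and $m=t+2$, impossible modulo 4. If $h\in Z_m$, it forces $m\in\{t-1,t\}\cap\{t,t+1\}=\{t\}$, contradicting $h\notin P_t$. So if $S$ meets $Z_t$, then $S\subseteq P_t$.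

Suppose $S$ contains no $Z$-vertex and is not contained in two consecutive stages. Then it has vertices in opposite stages $m,m+2$. These are non-adjacent, so there is exactly one vertex in each, and this is the only non-adjacent pair. The other three lie in stages $m\pm1$. These are opposite too, so all three lie in one of them. That stage has only two parts, so two of the three are in one part and non-adjacent, a contradiction.

Since parts are independent, either $S$ has one vertex in each of the five parts of $P_t$, or exactly two vertices of $S$ share a part. These are Steps 2 and 3.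

**Step 2: one vertex in each part of $P_t$; we show that $S$ is a block.** Use the notation $x,y,x',y',z$ above, and let $f$ be the non-adjacent pair, if any.

Suppose there is no $f$, or $f\in\{xx',xy',yx',yy'\}$. Both triangles $xyz$ and $x'y'z$ are present. Comparing the two expressions for $z$ in Lemma 7 gives $i'=i+[t{=}4]$, $j'=j+[t{=}4]$ and $p+q+r+s=c=p'+q'+r'+s'$. At least three of $p=p'$, $q=q'$, $r=r'$, $s=s'$ hold by adjacency, so the fourth holds too. Also $(p,q,r,s)\in T$. So $S=B_t((p,q,r,s),i,j)$.

Suppose $f\in\{xy,xz,yz\}$. The four cross pairs are present and give $p=p'$, $q=q'$, $r=r'$, $s=s'$, $i'=i+[t{=}4]$, $j'=j+[t{=}4]$. The triangle $x'y'z$ gives $(p',q',r',s')=(p,q,r,s)\in T$ and $z=z((p,q,r,s),i,j)$. So $S=B_t((p,q,r,s),i,j)$. If $f\in\{x'y',x'z,y'z\}$, the cross pairs give the same equalities and the triangle $xyz$ gives $(p,q,r,s)\in T$ and $z=z((p,q,r,s),i,j)$.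

**Step 3: two distinct vertices $u,\tilde u$ of $S$ in one part; we derive a contradiction.** Then $u\tilde u$ is the only non-adjacent pair, and the other three vertices lie in three other parts of $P_t$. We show that these three determine $u$; as they determine $\tilde u$ by the same formulas, $u=\tilde u$. Lemma 7 is applied to triangles containing $u$.

* $u\in Z_t$. The other three contain $x,y$ or $x',y'$, and Lemma 7 determines $u$.
* $u=(p,q,i)\in X_t$. If $x',y'$ are present, $x'$ gives $p,i$ and $y'$ gives $q$. If the others are $y,x',z$: $x'$ gives $p,i$, and $q=c-p-r-s$ from the triangle $u,y,z$. If they are $y,y',z$: $y'$ gives $q$, $z$ gives $i$, and $p=c-q-r-s$.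
* $u=(r,s,j)\in Y_t$. If $x',y'$ are present, $x'$ gives $r$ and $y'$ gives $s,j$. If $x,x',z$: $x'$ gives $r$, $z$ gives $j$, and $s=c-p-q-r$. If $x,y',z$: $y'$ gives $s,j$, and $r=c-p-q-s$.
* $u=(p',r',i')\in X_{t+1}$. If $x,y$ are present, $x$ gives $p',i'$ and $y$ gives $r'$. If $x,y',z$: $x$ gives $p',i'$, and $r'=c-p'-q'-s'$ from the triangle $u,y',z$. If $y,y',z$: $y$ gives $r'$, $z$ gives $i'$, and $p'=c-q'-r'-s'$.
* $u=(q',s',j')\in Y_{t+1}$. If $x,y$ are present, $x$ gives $q'$ and $y$ gives $s',j'$. If $x,x',z$: $x$ gives $q'$, $z$ gives $j'$, and $s'=c-p'-q'-r'$. If $y,x',z$: $y$ gives $s',j'$, and $q'=c-p'-r'-s'$. $\square$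

## 6. Orbits of switches, and where they are cut

**Definition (main switches).** For $w\in T$ and a state $(t,w,i,j)$ let $e(t,w,i,j)$ be the edge joining $(w_1,w_2,i)\in X_t$ to $(w_3,w_4,j)\in Y_t$.

Distinct states give distinct edges, and by the first adjacency rule these are all the edges between $X_t$ and $Y_t$. The block $B_t(w,i,j)$ contains exactly two of them, $xy=e(t,w,i,j)$ and $x'y'=e(\Phi(t,w,i,j))$, where
$$\Phi(t,w,i,j)=(t+1,\varphi(w),i+[t{=}4],j+[t{=}4]).$$
The map $\Phi$ is a bijection on states, and $\Phi^4(1,w,i,j)=(1,w,i+1,j+1)$. As in Section 1, $\gcd(M,M+1)=1$ shows that the states $(1,w,\cdot,\cdot)$ lie in one orbit $O_w$, of length $\ell=4M(M+1)$. It consists of all states $(1,w,\cdot,\cdot),(2,\varphi(w),\cdot,\cdot),(3,w,\cdot,\cdot),(4,\varphi(w),\cdot,\cdot)$, so the orbits $O_w$, $w\in T$, partition the states.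

At this moment $\Lambda$ is a union of $|T|$ disjoint cycles of length $\ell$. On a cycle no two vertices are more than $\ell/2$ apart, so we break each cycle at one place to use almost all of its length. The way to destroy a block without touching switches is to delete its $z$-vertex. But that vertex serves all $w$ with the same sum and hashes, so the place of the cut may depend only on what $z$ knows. We let it depend on $\Sigma w$.

**Definition (cutting).** For $c\in\mathbb Z^d$ put $\psi(c)=\sum_{u\le d'}(c_u\bmod b)\,b^{u-1}\in\{0,\dots,b^{d'}-1\}$. Delete from $G_0$ all vertices $(c,k,l,\dots)\in Z_4$ with $k=\psi(c)$ and $l=\psi(c)$, and call the result $G_1$.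

For illustration, with $b=3$, $d'=2$ and $c=(4,-1,\dots)$ the digits are $1$ and $2$ and $\psi(c)=1+2\cdot3=7$. Since $b^{d'}\le M$, the number $\psi(c)$ can be recovered from its residue modulo $M$, and also from its residue modulo $M+1$.

**Lemma 9.** Every 5-set spanning at least 9 edges of $G_1$ is a surviving block, and all main switches are edges of $G_1$. For $w\in T$ put $\psi=\psi(\Sigma w)$. The surviving blocks join the switches of $O_w$ into a path that starts at $\sigma_w=(1,w,\psi+1,\psi+1)$, and $\tau_w=(3,w,\psi,\psi)$ is at distance exactly $\ell-2$ from $\sigma_w$ on it.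

*Proof.* $G_1$ is an induced subgraph of $G_0$, so the first assertion follows from Lemma 8; only $Z$-vertices were deleted, so switches survive. The destroyed blocks are exactly the $B_4(w',\psi(\Sigma w'),\psi(\Sigma w'))$ with $w'\in T$. Those belonging to $O_w$ have $w'=\varphi(w)$, and $\Sigma\varphi(w)=\Sigma w$. So exactly one transition of $O_w$ is destroyed, the one from $(4,\varphi(w),\psi,\psi)$ to $(1,w,\psi+1,\psi+1)=\sigma_w$. The cycle becomes a path with $\ell$ vertices from $\sigma_w$ to $(4,\varphi(w),\psi,\psi)=\Phi(\tau_w)$. The endpoints have distance $\ell-1$, and $\tau_w$ is the last vertex but one. $\square$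

We leave each path at $\tau_w$ rather than at its endpoint because $\tau_w$ has stage 3 and the $\sigma_w$ have stage 1, and vertices of stages 1 and 3 are never adjacent.

## 7. Joining the paths through fresh vertices

Enumerate $T=\{w^1,\dots,w^K\}$. For each $k<K$ we want a chain of blocks from the switch $e(\tau_{w^k})$ to $e(\sigma_{w^{k+1}})$. A single block containing both would create new edges between main vertices, about which Lemma 8 says nothing. So we use two blocks whose new edges all contain a new vertex. There are almost $L^4$ links and only about $8L^2M\le 8L^{2.8}$ main vertices, so the new vertices must be reused many times, in a spread-out way.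

**Definition (links).** Take four pools $\mathcal G_1,\dots,\mathcal G_4$ of new, or fresh, vertices, each of size $N_p=\lceil L^2M/d\rceil$. For $1\le k<K$ let $x_k\in X_3$, $y_k\in Y_3$ be the ends of $e(\tau_{w^k})$, and $x_k^+\in X_1$, $y_k^+\in Y_1$ those of $e(\sigma_{w^{k+1}})$. With $g_{k,a}\in\mathcal G_a$ for $a=1,\dots,4$, chosen below, the link blocks are
$$A_k=\{x_k,y_k,g_{k,1},g_{k,2},g_{k,3}\},\qquad C_k=\{x_k^+,y_k^+,g_{k,1},g_{k,2},g_{k,4}\},$$
and $D_k=A_k\cup C_k$, a set of 8 vertices. (In this section $a$ as an index of a pool runs over $1,\dots,4$.) Let $\Gamma_k$ be the graph on all main and fresh vertices formed by all pairs that contain a fresh vertex and lie in some $A_{k'}$ or $C_{k'}$ with $k'\le k$.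

**Lemma 10 (selection).** For large $d$ the fresh vertices can be chosen, for $k=1,2,\dots$ in turn, so that any two vertices of $D_k$, at least one of which is fresh, are at distance at least 3 in $\Gamma_{k-1}$, and so that each fresh vertex is used in at most $U:=\lceil 2L^4/N_p\rceil\le3dL^2/M$ links.

*Proof.* The bound on $U$ holds as $2L^4/N_p\le2dL^2/M$ and $dL^2/M\ge1$.

**Step 1: each main vertex is in few links.** Let $(p,q,i)\in X_3$ be $x_k$. Then $w=w^k$ has $w_1=p$, $w_2=q$, and $\psi(\Sigma w)\equiv i$ modulo $M$, so $\psi(\Sigma w)$ is determined. This prescribes $(\Sigma w)_u$ modulo $b$, and so $(w_3+w_4)_u$ modulo $b$, for $u\le d'$. For each such $u$ there are $b$ choices of $(w_{3,u},w_{4,u})$: the first is free, and the second is then determined because $A$ is a complete residue system. For each $u>d'$ there are at most $b^2$ choices. So the vertex is in at most $b^{d'}b^{2(d-d')}=L^2/b^{d'}\le bL^2/M$ links, using $M<b^{d'+1}$. For $X_1$ the counter is $\psi+1$ modulo $M$, which again determines $\psi$; for $Y_1,Y_3$ the vertex prescribes $w_3,w_4$ and $\psi$ through its residue modulo $M+1$. The count is the same.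

**Step 2: degrees.** A link gives a main vertex in it 3 neighbors and a fresh vertex at most 7. So all degrees in $\Gamma_{k-1}$ are at most $\max(3bL^2/M,7U)\le\Delta_0:=21dL^2/M$ for large $d$.

**Step 3: greedy choice.** When $g_{k,a}$ is to be chosen, each earlier link has used one vertex of $\mathcal G_a$, so at most $L^4/U\le N_p/2$ vertices of $\mathcal G_a$ have already been used $U$ times. The vertex must also have distance at least 3 in $\Gamma_{k-1}$ from $x_k,y_k,x_k^+,y_k^+$ and from the $g_{k,a'}$ already chosen, at most seven vertices. This excludes at most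
$$7(1+\Delta_0+\Delta_0^2)\le21\Delta_0^2=9261\,d^2L^4/M^2$$
vertices. Since $M^3\ge L^{2.1}$ and $L^{0.1}=b^{0.1d}>18522\,d^3$ for large $d$, this is less than $L^2M/(2d)\le N_p/2$. So fewer than $N_p$ vertices are excluded and a choice exists. $\square$

This shows why $\psi$ varies with $\Sigma w$. If all orbits were cut at the same counter value, all the links would meet $X_3$ in the $L^2$ vertices with that counter value, so some would be in about $|T|/L^2\approx L^2$ links. Step 3 would then need $L^4$ to be small compared with $L^2M$, while $M\le L^{0.8}$.

**Definition (the graph $G$).** Let $G$ be $G_1$ together with the complete graphs on all link blocks.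

The pairs of main vertices in link blocks are $x_ky_k$ and $x_k^+y_k^+$, already edges of $G_1$. So every new edge contains a fresh vertex.

**Lemma 11.** The graph $G$ has the following properties.

* (F1) A pair of vertices containing a fresh vertex lies in at most one $D_k$. The edges of $G$ inside $D_k$ are exactly those of the cliques $A_k$ and $C_k$.
* (F2) Every triangle of $G$ with at least two fresh vertices lies in some $A_k$ or $C_k$.
* (F3) The main neighbors of fresh vertices lie in $\mathcal M:=X_1\cup Y_1\cup X_3\cup Y_3$, and $G[\mathcal M]$ is bipartite.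

*Proof.* (F1) The vertex $g_{k,1}$ lies in both $A_k$ and $C_k$, so in $\Gamma_k$ it is adjacent to all other vertices of $D_k$, and any two vertices of $D_k$ are at distance at most 2 in $\Gamma_k$ and in all later $\Gamma_{k'}$. By Lemma 10 no later $D_{k'}$ contains a pair of them that includes a fresh vertex. Now consider an edge of $G$ inside $D_k$. If it has a fresh vertex, it came from a link block, which by the first part belongs to link $k$. If it joins two main vertices, it is $x_ky_k$ or $x_k^+y_k^+$, since stages 1 and 3 are non-adjacent.

(F2) Each pair in the triangle contains a fresh vertex, so each edge was created by a link, unique by (F1). Let $uv$ be the edge created latest, in link $k$, and $m$ the third vertex. If $m\notin D_k$, then $um$ and $vm$ were created in links other than $k$, hence earlier, so $um,vm\in\Gamma_{k-1}$, and $u,v$ have distance at most 2 in $\Gamma_{k-1}$. This contradicts Lemma 10. So the triangle lies in $D_k$. By (F1) there are no edges between $A_k\setminus C_k$ and $C_k\setminus A_k$, so the triangle avoids one of these sets and lies in $A_k$ or in $C_k$.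

(F3) The first part is clear from the definition of links. Edges within $\mathcal M$ join $X_1$ to $Y_1$ or $X_3$ to $Y_3$. $\square$

**Lemma 12.** Every 5-set $S$ spanning at least 9 edges of $G$ is a surviving main block or a link block.

*Proof.* Let $f$ be the number of fresh vertices in $S$; $S$ has at most one non-adjacent pair.

**Step 1: $f=0$.** All edges inside $S$ are edges of $G_1$, and Lemma 9 applies.

**Step 2: $f=1$ is impossible.** Let $g$ be the fresh vertex. If $g$ is adjacent to the other four, these lie in $\mathcal M$. A bipartite graph on four vertices has at most four edges, so there are at least two non-adjacent pairs, a contradiction. Otherwise $g$ misses exactly one vertex, and its three neighbors in $S$ form a triangle in the bipartite graph $G[\mathcal M]$, a contradiction.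

**Step 3: $f=2$ is impossible.** Let $g,g'$ be fresh and $m_1,m_2,m_3$ main. Each $m_h$ is adjacent to $g$ or $g'$, hence lies in $\mathcal M$, so the $m_h$ do not form a triangle. Thus the non-adjacent pair is among the $m_h$, and $g\sim g'$ and all $m_h\sim g,g'$. By (F2) each triangle $gg'm_h$ lies in a link block, and by (F1) all of these are in the unique $D_k$ containing $g,g'$. So $m_1,m_2,m_3\in\{x_k,y_k,x_k^+,y_k^+\}$. Two of them lie in one of the stages 1, 3 and the third in the other, which gives two non-adjacent pairs, a contradiction.

**Step 4: $f\ge3$; we show $S\subseteq D_k$ for some $k$.** Choose a fresh $g\in S$ not in the non-adjacent pair, and another fresh $g'\in S$. Let $D_k$ be the unique $D$ containing the edge $gg'$. If $m\in S\setminus\{g,g'\}$ and $m\sim g'$, then $gg'm$ is a triangle, and $m\in D_k$ by (F2) and (F1). Suppose $m\not\sim g'$; then this is the only non-adjacent pair. Choose $m'\in S\setminus\{g,g',m\}$, fresh if $m$ is main, which is possible as $f\ge3$. Then $m'\sim g'$, so $m'\in D_k$. The triangle $g,m',m$ has at least two fresh vertices, so by (F2) it lies in a $D$ containing $g$ and $m'$,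 which by (F1) is $D_k$. So $m\in D_k$.

**Step 5: $f\ge3$; conclusion.** If $S\subseteq A_k$ or $S\subseteq C_k$, then $S$ equals that block. Otherwise $S$ has $\alpha\ge1$ vertices in $A_k\setminus C_k$ and $\beta\ge1$ in $C_k\setminus A_k$, with $\alpha+\beta\ge5-|A_k\cap C_k|=3$. By (F1) this gives $\alpha\beta\ge2$ non-adjacent pairs, a contradiction. $\square$

## 8. Rounds against vertices: the constant $\frac1{16}$

*Proof of Theorem 3.*

**Step 1: the running time.** The switches are all main switches and all edges $f_k=g_{k,1}g_{k,2}$. By (F1) the $f_k$ are distinct and $f_{k'}\not\subseteq D_k$ for $k'\ne k$. Each surviving main block contains exactly two switches (Section 6). The switches in $A_k$ are $e(\tau_{w^k})$ and $f_k$; those in $C_k$ are $f_k$ and $e(\sigma_{w^{k+1}})$. By Lemma 12, condition (1) holds with $r=5$, so Lemma 1 applies. The graph $\Lambda$ consists of the $K=|T|$ paths of Lemma 9 joined by the paths $e(\tau_{w^k}),f_k,e(\sigma_{w^{k+1}})$, where $f_k$ has degree 2. So $\Lambda$ is a tree, and the way from $e(\sigma_{w^1})$ to $e(\tau_{w^K})$ runs from $\sigma_{w^k}$ to $\tau_{w^k}$ in every one of the $K$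 paths. With $e_0=e(\sigma_{w^1})$, Lemma 1 and Lemma 6 give
$$\tau_{K_5}(H)\ge K(\ell-2)=|T|\,(4M(M+1)-2)\ge(1-o(1))\,4L^4M^2 .$$

**Step 2: the number of vertices.** We have $|X_t|=L^2M$ and $|Y_t|=L^2(M+1)$. The entries of $c=\Sigma w$ are in $\{-4a,\dots,4a\}$, and $8a+1\le4b$, so
$$|Z_t|\le(8a+1)^dM(M+1)P^{4\kappa}\le4^dL\cdot M(M+1)\cdot P^42^d\le L^2M\cdot2P^4\,8^dL^{-0.2}\le2P^42^{-d}L^2M .$$
Here we used $M+1\le2L^{0.8}$ and then $L^{0.2}=b^{0.2d}>16^d$, as $b>2^{20}$. The pools have $4\lceil L^2M/d\rceil$ vertices. The total is at most
$$8L^2M+4L^2+8P^42^{-d}L^2M+\frac{4L^2M}d+4\le8L^2M(1+\delta_d),$$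
where $\delta_d\to0$ depends only on $d$, because $M\ge L^{0.7}$.

**Step 3: all $n$.** Given large $n$, let $d$ be maximal with $32\,b^{2.7d}\le n$. Then $d\to\infty$ as $n\to\infty$, and $n<32\,b^{2.7(d+1)}\le8\,b^{2.8d}$ for large $d$. We may assume $0\le\delta_d\le\frac12$. Put
$$M=\left\lfloor\frac n{8L^2(1+\delta_d)}\right\rfloor .$$
Then $M\le n/(8L^2)\le L^{0.8}$, and $M\ge\frac{32L^{2.7}}{12L^2}-1=\frac83L^{0.7}-1\ge L^{0.7}$. So the construction applies, and by Step 2 it has at most $n$ vertices. Adding isolated vertices changes nothing, as they stay isolated. Since $M=(1-o(1))\frac n{8L^2}$,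
$$M_{K_5}(n)\ge(1-o(1))\,4L^4\cdot\frac{n^2}{64L^4}=\left(\tfrac1{16}-o(1)\right)n^2 .$$
Together with $M_{K_5}(n)\le\binom n2$ this gives $M_{K_5}(n)=\Theta(n^2)$. $\square$

## 9. General $r$: dominating vertices below, Erdős–Stone above

*Proof of Theorem 4.*

**Step 1: lower bound, $M_{K_{r+1}}(n+1)\ge M_{K_r}(n)$.** Let $H$ have $n$ vertices, and let $H+v$ be $H$ with a new vertex $v$ adjacent to everything. We show by induction that the $K_{r+1}$-process on $H+v$ is $H_i+v$ at time $i$, where $(H_i)$ is the $K_r$-process on $H$. Non-edges of $H_i+v$ lie in $V(H)$. If adding such an $e$ completes a $K_{r+1}$ containing $v$, deletion of $v$ leaves a $K_r$ in $H_i\cup e$ containing $e$. If it completes one avoiding $v$, deletion of a vertex not on $e$ leaves such a $K_r$. Conversely, a $K_r$ in $H_i\cup e$ containing $e$ becomes a $K_{r+1}$ on adding $v$. So the same edges are added, and the running times agree. Iterating, $M_{K_r}(n)\ge M_{K_5}(n-r+5)\ge(\frac1{16}-o(1))n^2$ for fixed $r$, by Theorem 3.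

**Step 2: upper bound, a forbidden subgraph.** Let $\tau=\tau_{K_r}(H)$ with $|V(H)|=n$. For $1\le i\le\tau$ pick $e_i\in E(H_i)\setminus E(H_{i-1})$, and let $S$ be the graph with edges $e_1,\dots,e_\tau$, which are distinct. Let $K_{r-1}(7)$ be the complete $(r-1)$-partite graph with parts of size 7. We show that $S$ does not contain it.

Suppose $B\subseteq S$ is a copy. Remove from $B$ its three edges of largest index, and let $s$ be the largest remaining index. All remaining edges are in $H_s$, and the largest removed index is at least $s+3$. Call the at most 6 endpoints of removed edges bad and the other vertices of $B$ good. Each part has 7 vertices, so it contains a good vertex. Every edge of $B$ with a good endpoint was not removed, so it is in $H_s$.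

First, let $u,u'$ be distinct vertices in the same part. Take one good vertex from each of the other $r-2$ parts. Together with $u,u'$ these are $r$ vertices, pairwise adjacent in $H_s$ except possibly for $uu'$. So $uu'\in E(H_{s+1})$.

Next, let $\beta\beta'$ be a removed edge, with $\beta'$ in part $V'$. Take one good vertex from each of the $r-2$ parts other than $V'$. They are pairwise adjacent and adjacent to $\beta'$ in $H_s$. They are adjacent to $\beta$ in $H_{s+1}$: those in other parts than $\beta$ by an edge of $B$ with a good endpoint, and the one in the part of $\beta$, which differs from $\beta$ since $\beta$ is bad, by the previous paragraph. So these $r-2$ vertices with $\beta,\beta'$ are pairwise adjacent in $H_{s+1}$ except possibly for $\beta\beta'$, and $\beta\beta'\in E(H_{s+2})$.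

Apply this to the removed edge $e_i$ of largest index $i\ge s+3$: it lies in $H_{s+2}\subseteq H_{i-1}$, contradicting $e_i\notin E(H_{i-1})$.

**Step 3: upper bound, counting.** The Erdős–Stone theorem says that for a fixed graph $F$ of chromatic number $\chi\ge2$ every $n$-vertex graph without a copy of $F$ has at most $\mathrm{ex}(n,F)=\left(1-\frac1{\chi-1}+o(1)\right)\frac{n^2}2$ edges, $\mathrm{ex}(n,F)$ being the maximum possible number. For $F=K_{r-1}(7)$ we have $\chi=r-1$, so
$$\tau=|E(S)|\le\mathrm{ex}(n,K_{r-1}(7))=\left(1-\frac1{r-2}+o(1)\right)\frac{n^2}2=\left(\frac{r-3}{2(r-2)}+o(1)\right)n^2 .$$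
The bound does not depend on $H$, so it bounds $M_{K_r}(n)$. For $r=5$ the constant is $\frac13$. $\square$
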